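
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}

\title{Three equally spaced points are Gallai--Ramsey}


\begin{abstract}
Let $l_k$ be the configuration of $k$ collinear points with consecutive distances $1$. We prove that for every $r$ there is an $n$ such that every $r$-coloring of $\mathbb E^n$ contains a copy of $l_3$ that is monochromatic or rainbow, although $l_3$ is not Ramsey. In fact the dimension can be chosen independently of the number of colors, which may even be infinite. For $k\ge 4$ the corresponding statement about $l_k$ fails already for three colors. The proof uses Ramsey-type theorems to find a family of points on which a coloring without such copies of $l_3$ would depend only on the distance from the origin; this reduces the problem to a short argument about a sequence of $33$ colors.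
\end{abstract}

\section{Introduction}

A \emph{configuration} is a finite set of points in Euclidean space, and a \emph{copy} of a configuration $K$ is a set of points congruent to $K$. A \emph{coloring} of $\mathbb E^n$ assigns a color to each point, where the set of colors may be finite or infinite; in an \emph{$r$-coloring} there are $r$ colors. A copy is \emph{monochromatic} if all its points have the same color and \emph{rainbow} if its points have pairwise different colors.

A configuration $K$ is \emph{Ramsey} if for every positive integer $r$ there is an $n$ such that every $r$-coloring of $\mathbb E^n$ contains a monochromatic copy of $K$. It is \emph{Gallai--Ramsey} if for every positive integer $r$ there is an $n$ such that every $r$-coloring of $\mathbb E^n$ contains a copy of $K$ that is monochromatic or rainbow. Every Ramsey configuration is Gallai--Ramsey, and the interesting question is what the second alternative adds.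

For a positive integer $k$, let $l_k$ denote $k$ collinear points with consecutive distances $1$. By a theorem of Erd\H os et al., every Ramsey configuration is embeddable in a sphere. A line meets a sphere in at most two points, so $l_3$ is not Ramsey (Section~\ref{sec:spherical} gives a direct argument). McGuigan and Pan \cite{MP} ask whether $l_3$ is Gallai--Ramsey.

A copy of $l_3$ is a triple $x-v,\ x,\ x+v$ with $|v|=1$. It is neither monochromatic nor rainbow exactly when it receives \emph{exactly two} colors. We call a coloring of $\mathbb E^n$ \emph{avoiding} if every copy of $l_3$ receives exactly two colors. On the line there is an avoiding coloring: give $x\in\mathbb E^1$ the color $\lfloor x\rfloor \bmod 2$; then $x-1$ and $x+1$ have the same color and $x$ has the other one. Are there avoiding colorings in high dimension?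

The colorings that first come to mind are \emph{spherical}: the color of a point depends only on its distance from the origin. A spherical coloring can be used to show that $l_3$ is not Ramsey (Proposition~\ref{prop:notramsey}). However, it is known that for $n\ge2$ no spherical coloring is avoiding. This suggests a positive answer, which we confirm.

\begin{theorem}\label{thm:A}
For every $r$ there is an $n$ such that every $r$-coloring of $\mathbb E^n$ contains a monochromatic or rainbow copy of $l_3$. That is, $l_3$ is Gallai--Ramsey.
\end{theorem}

The dependence of $n$ on $r$ can be removed.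

\begin{theorem}\label{thm:B}
There is an absolute constant $n_0$ such that every coloring of $\mathbb E^{n_0}$, with any finite or infinite number of colors, contains a monochromatic or rainbow copy of $l_3$.
\end{theorem}

The avoiding coloring of $\mathbb E^1$ above shows that necessarily $n_0\ge 2$. Theorem~\ref{thm:B} contains Theorem~\ref{thm:A}, but we prove Theorem~\ref{thm:A} separately, because its proof is much simpler and shows the main idea. Three points are the most one can have.

\begin{theorem}\label{thm:C}
The configuration $l_k$ is Gallai--Ramsey if and only if $k\le 3$.
\end{theorem}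

\paragraph{The idea.} For a spherical coloring, looking only at the spheres of squared radius $s_0+j/6$, $j=0,1,2,\dots$, turns the problem into one about a sequence of colors $f(0),f(1),\dots$, and a sequence of length $33$ is already contradictory (Lemma~\ref{lem:num}). For an arbitrary coloring, we construct points of squared norm $s_0+j/6$ that form copies of $l_3$ in the same way as the spheres do, and that are so uniform in their combinatorial description that, for boundedly many colors, Ramsey's theorem can make the color depend on $j$ alone. This proves Theorem~\ref{thm:A}. When the number of colors is not bounded, we use the canonical theorem of Erd\H os and Rado instead, and the absence of rainbow copies of $l_3$ excludes the unwanted canonical patterns.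

Section~\ref{sec:spherical} treats spherical colorings and proves Theorem~\ref{thm:C} from Theorem~\ref{thm:A}. Section~\ref{sec:num} contains the lemma on sequences, Section~\ref{sec:gadget} the geometric construction, and Sections~\ref{sec:A} and \ref{sec:B} the proofs of Theorems~\ref{thm:A} and~\ref{thm:B}.

\section{Spherical colorings}\label{sec:spherical}

Along a line, $|x+iv|^2=|x|^2+2i\,x\cdot v+i^2|v|^2$ is a quadratic function of $i$, so its second difference is constant:
\begin{equation}\label{eq:par}
|x-v|^2-2|x|^2+|x+v|^2=2\qquad(|v|=1).
\end{equation}
Everything in this section comes from this identity.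

\begin{proposition}\label{prop:notramsey}
For every $n$, the $4$-coloring $x\mapsto\lfloor |x|^2\rfloor\bmod 4$ of $\mathbb E^n$ has no monochromatic copy of $l_3$. Hence $l_3$ is not Ramsey.
\end{proposition}

\begin{proof}
If $x-v,x,x+v$ all have color $a$, write their squared norms, in this order, as $4k_i+a+\theta_i$ with $k_i\in\mathbb Z$ and $0\le\theta_i<1$, $i=0,1,2$. By \eqref{eq:par}, $\theta_0-2\theta_1+\theta_2$ is an integer congruent to $2$ modulo $4$. But it lies in the open interval $(-2,2)$, which contains no such integer.
\end{proof}

This coloring does contain rainbow copies of $l_3$ for $n\ge2$: if $|x|^2=2$ and $x\cdot v=0.6$, the squared norms of $x-v,x,x+v$ are $1.8,\ 2,\ 4.2$, so the colors are $1,2,0$.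

The easiest way to exclude rainbow copies is to use fewer colors than there are points. For four points, three colors are indeed enough to destroy monochromatic copies as well.

\begin{proof}[Proof of Theorem~\ref{thm:C}, given Theorem~\ref{thm:A}]
One point is always monochromatic, and two points are always monochromatic or rainbow, so $l_1$ and $l_2$ are Gallai--Ramsey. For $l_3$ this is Theorem~\ref{thm:A}.

Let $k\ge4$. For any $n$, color $x\in\mathbb E^n$ by $\lfloor |x|^2/2\rfloor\bmod 3$. With $3<k$ colors there is no rainbow copy of $l_k$. A monochromatic copy of $l_k$ would contain a monochromatic copy $x+iv$, $i=0,1,2,3$, $|v|=1$, of $l_4$. Let $a$ be its color, and write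
\[
N_i=\tfrac12|x+iv|^2=3k_i+a+\theta_i,\qquad k_i\in\mathbb Z,\quad 0\le\theta_i<1 .
\]
By \eqref{eq:par}, applied at $x+v$ and at $x+2v$, we have $N_0-2N_1+N_2=1$ and $N_1-2N_2+N_3=1$. Hence $\theta_0-2\theta_1+\theta_2$ and $\theta_1-2\theta_2+\theta_3$ are integers congruent to $1$ modulo $3$. Both lie in the open interval $(-2,2)$, so both are equal to $1$. Adding them gives $\theta_0-\theta_1-\theta_2+\theta_3=2$, which is impossible because $\theta_0+\theta_3<2$ and $\theta_1,\theta_2\ge0$. So for every $n$ this $3$-coloring of $\mathbb E^n$ has no monochromatic and no rainbow copy of $l_k$, and $l_k$ is not Gallai--Ramsey.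
\end{proof}

Three points are not enough for this argument: for $|v|=1$ the points $-v,0,v$ all have color $0$ in the last coloring.

We now ask what an avoiding spherical coloring would have to satisfy. Suppose that $n\ge2$ and that the color of a point depends only on its squared norm. If $|x|^2=s$, then
\[
|x+v|^2=s+1+w,\qquad |x-v|^2=s+1-w,\qquad w=2x\cdot v,
\]
and, since $n\ge2$, every $w$ with $|w|\le 2\sqrt s$ occurs for some unit vector $v$. We restrict to the squared norms $\frac14+\frac j6$ with integer $j\ge0$, and let $f(j)$ be the color of the sphere of this squared radius. Take $s=\frac14+\frac j6$ and $w=\frac{p-6}{6}$ with an integer $0\le p\le12$; this is allowed since $|w|\le1\le2\sqrt s$. Then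
\[
s+1+w=\tfrac14+\tfrac{j+p}6,\qquad s+1-w=\tfrac14+\tfrac{j+12-p}6 .
\]
So if the coloring is avoiding, the sequence $f$ satisfies
\begin{equation}\label{eq:R}
\{f(j),\,f(j+p),\,f(j+12-p)\}\ \text{ has exactly two elements}
\end{equation}
for all $j\ge0$ and $0\le p\le 12$. Lemma~\ref{lem:num} below says that this is impossible already for the first $33$ terms, which proves the fact on spherical colorings quoted in the introduction. For arbitrary colorings, the task will be to produce a sequence $f$ satisfying \eqref{eq:R} without assuming spherical symmetry.

\begin{remark}[Why twelve]\label{rem:twelve}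
With squared norms spaced by $2/N$ instead of $1/6$, the same computation gives \eqref{eq:R} with $12$ replaced by $N$. For many $N$ this condition can be satisfied and is therefore useless. If $N$ is odd, $f(j)=j\bmod 2$ satisfies it, because $j+p$ and $j+N-p$ have different parities. If $3\nmid N$, then $f(j)=j\bmod 3$ satisfies it: the three values have sum $3j+N\not\equiv0\pmod 3$, while three elements of $\mathbb Z_3$ that are all equal or all different have sum $0$. So a contradiction is possible only if $N$ is a multiple of $6$. We take $N=12$ because then $p=N/4=3$ is available, which makes the proof short.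
\end{remark}

\section{A contradictory sequence of colors}\label{sec:num}

\begin{lemma}\label{lem:num}
Let $C$ be any set. There is no function $f:\{0,1,\dots,32\}\to C$ that satisfies \eqref{eq:R} for all integers $j\ge0$, $0\le p\le12$ with $j+12\le32$.
\end{lemma}

Call $j$ the \emph{base} of the condition; bases range over $0\le j\le 20$. The values $p=0$ and $p=6$ yield inequalities between colors. Together with $p=3$ they force $f$ to have period $9$ on an initial segment, so that \eqref{eq:R} yields a finite system on $\mathbb Z_9$. A count shows that only three colors can be involved, and a computation in $\mathbb Z_3$ finishes the proof.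

\begin{proof}
Suppose that $f$ exists.

\medskip
\noindent\textbf{Step 1: period nine.}
Taking $p=0$ and $p=6$ in \eqref{eq:R} gives
\begin{equation}\label{eq:neq}
f(j)\ne f(j+12),\qquad f(j)\ne f(j+6)\qquad(0\le j\le20).
\end{equation}
Next we show
\begin{equation}\label{eq:neq3}
f(j)\ne f(j+3)\qquad(0\le j\le14).
\end{equation}
Suppose $f(j)=f(j+3)=a$, and let $b=f(j+6)$, $d=f(j+12)$. By \eqref{eq:neq} with base $j$, we have $b\ne a$ and $d\ne a$; by \eqref{eq:neq} with base $j+6\le20$, we have $d\ne b$. But \eqref{eq:R} with base $j+3$ and $p=3$ says that $\{f(j+3),f(j+6),f(j+12)\}=\{a,b,d\}$ has two elements, a contradiction.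

Now let $0\le j\le11$. By \eqref{eq:neq3} with bases $j$ and $j+3$, and by \eqref{eq:neq}, the colors
\begin{equation}\label{eq:distinct}
f(j),\ f(j+3),\ f(j+6)\ \text{ are distinct}\qquad(0\le j\le 11).
\end{equation}
By \eqref{eq:R} with $p=3$, the set $\{f(j),f(j+3),f(j+9)\}$ has two elements. Since $f(j)\ne f(j+3)$, the color $f(j+9)$ is $f(j)$ or $f(j+3)$. It is not $f(j+3)$ by \eqref{eq:neq} with base $j+3$. Hence
\[
f(j+9)=f(j)\qquad(0\le j\le11).
\]

\medskip
\noindent\textbf{Step 2: a system on $\mathbb Z_9$.}
For $i\in\mathbb Z_9$ let $e_i=f(i)$, where $i$ is represented by an element of $\{0,\dots,8\}$. By Step 1, $f(j)=e_{j\bmod 9}$ for $0\le j\le20$. We claim that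
\begin{equation}\label{eq:R9}
\text{if } y+z=2x+3 \text{ in }\mathbb Z_9,\text{ then } \{e_x,e_y,e_z\}\text{ has exactly two elements.}
\end{equation}
Represent $x$ by an element of $\{0,\dots,8\}$ and choose $p\in\{0,\dots,8\}$ with $p\equiv y-x \pmod 9$. In \eqref{eq:R} with base $x$ the indices are $x$, $x+p$, $x+12-p$, all between $0$ and $20$. Modulo $9$ they are $x$, $y$ and $2x+3-y=z$. This proves \eqref{eq:R9}.

By \eqref{eq:distinct}, each of the triples $(e_0,e_3,e_6)$, $(e_1,e_4,e_7)$, $(e_2,e_5,e_8)$ consists of distinct colors. Let $U=\{e_1,e_4,e_7\}$ and $V=\{e_2,e_5,e_8\}$.

\medskip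
\noindent\textbf{Step 3: only three colors occur; in fact $U=V=\{e_0,e_3,e_6\}$.}
Apply \eqref{eq:R9} with $x=0,3,6$, where $2x+3=3,0,6$ respectively, to the following pairs $(y,z)$:
\begin{align*}
M_0:&\quad (1,2),\ (4,8),\ (7,5);\\
M_3:&\quad (1,8),\ (4,5),\ (7,2);\\
M_6:&\quad (1,5),\ (4,2),\ (7,8).
\end{align*}
These three perfect matchings partition the nine pairs of $\{1,4,7\}\times\{2,5,8\}$. For $(y,z)\in M_x$, \eqref{eq:R9} leaves two possibilities: either $e_y=e_z\ne e_x$, or $e_y\ne e_z$ and exactly one of $e_y,e_z$ equals $e_x$. Since $e_x$ occurs at most once among $e_1,e_4,e_7$ and at most once among $e_2,e_5,e_8$, at most two pairs of $M_x$ are of the second kind. So each of the three matchings contains a pair with $e_y=e_z$. On the other hand, the total number of pairs with $e_y=e_z$ is $|U\cap V|\le3$. Hence $|U\cap V|=3$, that is, $U=V$, and each $M_x$ contains exactly one pair with $e_y=e_z$. The other two pairs of $M_x$ are of the second kind, so $e_x\in U\cup V=U$. This holds for $x=0,3,6$, and $e_0,e_3,e_6$ are distinct, so $\{e_0,e_3,e_6\}=U$.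

\medskip
\noindent\textbf{Step 4: computation in $\mathbb Z_3$.}
Name the three colors by the elements of $\mathbb Z_3$ so that $e_{3i}=i$ for $i\in\mathbb Z_3$. Three elements of $\mathbb Z_3$ take exactly two values if and only if their sum is nonzero: three equal or three different elements have sum $0$, and $a+a+b=b-a\ne0$ for $a\ne b$. So \eqref{eq:R9} says that $e_x+e_y+e_z\ne0$ whenever $y+z=2x+3$. The six permutations of $\mathbb Z_3$ are exactly the affine maps $i\mapsto\gamma\pm i$, so by Step 3
\[
e_{3i}=i,\qquad e_{1+3i}=\alpha+\varepsilon i,\qquad e_{2+3i}=\beta+\delta i
\]
with $\alpha,\beta\in\mathbb Z_3$ and $\varepsilon,\delta\in\{1,-1\}$. Let $\sigma=\alpha+\beta$.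

\emph{$\varepsilon=\delta$ and $\sigma\ne0$.} Let $x=0$, so $e_x=0$. The three pairs of $M_0$ give
\[
e_1+e_2=\sigma\ne0,\qquad e_4+e_8=\sigma+\varepsilon-\delta\ne0,\qquad e_7+e_5=\sigma-\varepsilon+\delta\ne0 .
\]
If $\varepsilon\ne\delta$, then $\varepsilon-\delta\ne0$ in $\mathbb Z_3$, and the three sums are all the elements of $\mathbb Z_3$, a contradiction.

\emph{$\delta=1$.} For $x=3$ and $(y,z)=(1,8)$ we get $e_3+e_1+e_8=1+\sigma+2\delta\ne0$. For $x=6$ and $(y,z)=(1,5)$ we get $e_6+e_1+e_5=2+\sigma+\delta\ne0$. If $\delta=-1$, these say $\sigma\ne1$ and $\sigma\ne2$; together with $\sigma\ne0$ this is impossible. So $\varepsilon=\delta=1$.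

\emph{Contradiction.} Finally, we use values of $x$ outside $\{0,3,6\}$. For $x=1$ take $(y,z)=(0,5)$, where $0+5=2\cdot1+3$; then $e_1+e_0+e_5=\alpha+0+\beta+1\ne0$, so $\sigma\ne2$. For $x=2$ take $(y,z)=(0,7)$, where $0+7=2\cdot2+3$; then $e_2+e_0+e_7=\beta+0+\alpha+2\ne0$, so $\sigma\ne1$. Together with $\sigma\ne0$ this leaves no value for $\sigma$.
\end{proof}

\section{Points that imitate spheres}\label{sec:gadget}

Ramsey's theorem allows us to make uniform the colors of points that have the same sequence of nonzero coordinates, read in increasing order of the coordinate index. We need copies of $l_3$ consisting of such points, and the number of different sequences must be small. We begin with the two smallest instances, each with its own value of $t$. Let $u_1,u_2,\dots$ denote the standard basis vectors.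

\paragraph{One step.} Let $t=1/\sqrt2$ and let $a<b$ be two coordinates. The points
\[
tu_b,\qquad tu_a,\qquad 2tu_a-tu_b
\]
differ successively by $v=t(u_a-u_b)$, and $|v|^2=2t^2=1$; so they form a copy of $l_3$. In the coordinates $a,b$ they are $(0,t),(t,0),(2t,-t)$. The first two have the same sequence of nonzero coordinates, namely $t$. If all points $tu_a$ with $a$ in some set of coordinates have the same color, then in an avoiding coloring every point $2tu_a-tu_b$ with $a<b$ in that set has a different color. This is what an avoiding spherical coloring would give for the squared norms $\frac12,\frac12,\frac52$.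

\paragraph{Two opposite steps.} Let $t=1/2$ and take four coordinates, grouped in two consecutive pairs. The points
\[
(0,t\,|\,2t,-t),\qquad (t,0\,|\,t,0),\qquad (2t,-t\,|\,0,t)
\]
differ successively by $v=(t,-t\,|\,-t,t)$, and $|v|^2=4t^2=1$. Now one pair moves up while the other one moves down. The sequences of nonzero coordinates of the outer points are $t,2t,-t$ and $2t,-t,t$. The two outer points have the same norm, but their sequences differ, so a first use of Ramsey's theorem makes the color for each sequence uniform separately. To equate the two colors we use many pairs and a second Ramsey argument, applied to the \emph{set of pairs} on which $(2t,-t)$ occurs.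

In general twelve pairs will move, $p$ of them up and $12-p$ down, while on some other pairs $(2t,-t)$ is present and fixed. Here are the details.

\paragraph{The points.} From now on
\[
t=1/\sqrt{24}.
\]
Let $k$ be a positive integer and $[k]=\{1,\dots,k\}$. For $J\subseteq[k]$ let $W_J$ be the string obtained by concatenating, for $i=1,\dots,k$, the string ``$t$'' if $i\notin J$ and the string ``$2t,-t$'' if $i\in J$. We say that these entries \emph{belong to} $i$. The length of $W_J$ is $k+|J|$. If $A$ is a set of $k+|J|$ coordinates, let $z_J(A)$ be the point whose coordinates in $A$, in increasing order, are the entries of $W_J$, and whose other coordinates are $0$. Note that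
\[
|z_J(A)|^2=(k-|J|)t^2+|J|(4t^2+t^2)=\tfrac k{24}+\tfrac{|J|}6 ,
\]
so $|J|$ plays the role of $j$ in Section~\ref{sec:spherical}.

\paragraph{Sites.} Let $Y=\{y_1<\dots<y_{2k}\}$ be a set of coordinates. We call $\{y_{2i-1},y_{2i}\}$ \emph{site} $i$. We consider points that vanish outside $Y$ and whose restriction to each site is one of
\[
(t,0),\qquad(0,t),\qquad(2t,-t).
\]
In the first two cases we say that the site is in state $T$, in the third case that it is in state $D$. The set $J$ of sites in state $D$ is called the \emph{$D$-set} of the point. Such a point equals $z_J(A)$, where $A\subseteq Y$ is its set of nonzero coordinates. The state $T$ has two forms which leave the string $W_J$ unchanged; the state $D$ has only one.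

\begin{lemma}\label{lem:gadget}
Let $J,P,Q\subseteq[k]$ be pairwise disjoint with $|P|+|Q|=12$. Let $x$ be the point that vanishes outside $Y$ and is $(2t,-t)$ on the sites in $J$ and $(t,0)$ on all other sites. Let $v$ be $(t,-t)$ on the sites in $P$, $(-t,t)$ on the sites in $Q$, and $0$ elsewhere. Then $x-v,\ x,\ x+v$ is a copy of $l_3$, and the $D$-sets of these points are $J\cup Q$, $J$, $J\cup P$, respectively.
\end{lemma}

\begin{proof}
We have $|v|^2=12\cdot 2t^2=1$. On a site in $P$, $x+v$ is $(2t,-t)$ and $x-v$ is $(0,t)$. On a site in $Q$, $x+v$ is $(0,t)$ and $x-v$ is $(2t,-t)$. On the remaining sites $v=0$.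
\end{proof}

If, for sets $A\subseteq Y$, the color of $z_J(A)$ depends only on $|J|$, then the copies of $l_3$ in Lemma~\ref{lem:gadget} yield exactly condition \eqref{eq:R}. It remains to achieve this dependence.

\section{Boundedly many colors: proof of Theorem~\ref{thm:A}}\label{sec:A}

We use Ramsey's theorem: for all $\ell,m,r$ there is an $N$ such that for every $r$-coloring of the $\ell$-subsets of an $N$-element set there is an $m$-subset all of whose $\ell$-subsets have the same color. This conclusion passes to smaller subsets, so the theorem can be applied successively to finitely many colorings, possibly with different $\ell$, to obtain one $m$-subset that is good for all of them. We use it twice: first for the sets $A$ of coordinates, with $J$ fixed, and then for the $D$-sets $J$.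

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $r$ be given. Choose $k\ge32$ such that for every $r$-coloring of the subsets of $[k]$ of size at most $32$ there is a set $H\subseteq[k]$ with $|H|=32$ such that the color of a subset of $H$ depends only on its size. Then choose $n$ such that for every $r$-coloring $c$ of $\mathbb E^n$ there is a set $Y$ of $2k$ coordinates with the following property: for each $J\subseteq[k]$ with $|J|\le32$, the color $c(z_J(A))$ is the same for all $(k+|J|)$-sets $A\subseteq Y$. Such an $n$ exists by Ramsey's theorem, applied successively to the finitely many $J$; for each $J$ the $(k+|J|)$-sets $A$ of coordinates are colored by $c(z_J(A))$. Note that $k+|J|\le2k$.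

Suppose that $c$ is an avoiding $r$-coloring of $\mathbb E^n$. Take $Y$ as above, let $\chi(J)$ be the common color of the points $z_J(A)$ with $A\subseteq Y$, and choose $H$ for $\chi$. For $0\le j\le32$ let $f(j)$ be the value of $\chi$ on the $j$-subsets of $H$. Let $j\ge0$ and $0\le p\le12$ with $j+12\le32$. There are pairwise disjoint sets $J,P,Q\subseteq H$ of sizes $j,p,12-p$. By Lemma~\ref{lem:gadget},
\[
\{\chi(J),\chi(J\cup P),\chi(J\cup Q)\}=\{f(j),f(j+p),f(j+12-p)\}
\]
has exactly two elements. So $f$ satisfies \eqref{eq:R}, contradicting Lemma~\ref{lem:num}.
\end{proof}

\section{Any number of colors: proof of Theorem~\ref{thm:B}}\label{sec:B}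

If the number of colors is not bounded, we cannot expect a large set whose $\ell$-subsets all have the same color. The right substitute is the canonical Ramsey theorem of Erd\H os and Rado \cite{ER}, in its finite form: \emph{for all $\ell,m$ there is an $N$ such that for every coloring of the $\ell$-subsets of an $N$-element ordered set, with any number of colors, there are an $m$-subset $Y$ and a set $I\subseteq[\ell]$ such that two $\ell$-subsets $A,B\subseteq Y$ have the same color if and only if for every $i\in I$ the $i$-th smallest elements of $A$ and $B$ coincide.} We then say that $Y$ is \emph{canonical with type $I$}. The type $I=\emptyset$ means that all $\ell$-subsets have the same color. The property passes to subsets of $Y$ with the same $I$, so again it can be achieved for several colorings successively.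

The structure of the proof is that of Section~\ref{sec:A}, with two passages to canonical sets: first for the sets $A$ of coordinates, then for the $D$-sets $J$. In each passage we must show that the type is harmless. The main tool is the following: \emph{if the color of the end points changes too freely while the midpoint is fixed, then some copy of $l_3$ with this midpoint is rainbow.} In the first passage this leaves types with at most one element, and an application of Ramsey's theorem between the two passages makes them harmless. In the second passage it leaves only the empty type.

\paragraph{Choice of constants.} Choose in turn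
\begin{itemize}
\item $g\ge114$ such that for every coloring of the subsets, of sizes $6,\dots,38$, of a $g$-element ordered set there is a $114$-subset that is canonical for each of these sizes;
\item $k\ge86$ such that whenever, for each $0\le j\le38$, the $(j+1)$-subsets of $[k]$ are colored with $2^{j+1}$ colors, there is a $g$-subset $K_0\subseteq[k]$ such that for each $j$ all $(j+1)$-subsets of $K_0$ have the same color;
\item $n_0$ such that for every coloring $c$ of $\mathbb E^{n_0}$ there is a set $Y$ of $2k$ coordinates which, for each $J\subseteq[k]$ with $|J|\le38$, is canonical for the coloring $A\mapsto c(z_J(A))$ of the $(k+|J|)$-sets, with some type $I_J\subseteq[k+|J|]$.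
\end{itemize}
These exist by the Erd\H os--Rado, Ramsey, and Erd\H os--Rado theorems, respectively; they will be used in the opposite order. The numbers have the following origin: $38=32+6$, where $32$ comes from Lemma~\ref{lem:num} and $6$ will be half of twelve; $114=3\cdot38$; and $86=38+48$, where $48t^2=2$.

Suppose for the rest of the section that $c$ is an avoiding coloring of $\mathbb E^{n_0}$, and fix $Y$ and the types $I_J$. Sites refer to this $Y$.

\subsection{At most one position matters}

\begin{lemma}\label{lem:one}
If $J\subseteq[k]$ and $|J|\le38$, then $|I_J|\le1$.
\end{lemma}

The idea is to split some entries of $W_J$ between two possible coordinates each, so that opposite choices always have the same midpoint. If two positions mattered, two such pairs of end points would have four different colors.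

\begin{proof}
Suppose that $i\ne i'$ both lie in $I_J$. Let $\ell=k+|J|$, and let $w_1,\dots,w_\ell$ be the entries of $W_J$. We first choose $S\subseteq[\ell]$ with
\[
i,i'\in S,\qquad \sum_{s\in S}w_s^2=48t^2=2 .
\]
Each $w_s^2$ is $t^2$ or $4t^2$, so $i$ and $i'$ together contribute $2t^2$, $5t^2$ or $8t^2$. We complete the sum by adding positions whose entry is $t$; we need $46$, $43$ or $40$ of them other than $i,i'$. At least $k-|J|\ge48$ entries equal $t$, so at least $46$ of these are at positions other than $i,i'$. Thus $S$ exists, and $|S|\le48$.

Since $\ell+|S|\le k+38+48\le2k$, we can pick elements of $Y$, increasing with $s=1,\dots,\ell$, as follows: one element $a_s$ if $s\notin S$, and two elements $a_s<b_s$ if $s\in S$, so that all elements picked for $s$ precede those picked for $s+1$. For $\varepsilon\in\{a,b\}^S$ let $A_\varepsilon$ be the $\ell$-set whose $s$-th element is $a_s$ if $s\notin S$ and is $a_s$ or $b_s$, according to $\varepsilon_s$, if $s\in S$. Let $z_\varepsilon=z_J(A_\varepsilon)$, and let $\bar\varepsilon$ be the opposite choice at every $s\in S$.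

The midpoint $m$ of $z_\varepsilon$ and $z_{\bar\varepsilon}$ has the entry $w_s/2$ at both $a_s$ and $b_s$ for $s\in S$, the entry $w_s$ at $a_s$ for $s\notin S$, and $0$ elsewhere. So $m$ does not depend on $\varepsilon$. Moreover, $z_\varepsilon-m$ has entries $\pm w_s/2$ at $a_s$ and $b_s$ for $s\in S$ and $0$ elsewhere, so
\[
|z_\varepsilon-m|^2=\sum_{s\in S}2\Bigl(\frac{w_s}2\Bigr)^2=\frac12\sum_{s\in S}w_s^2=1 .
\]
Hence $z_\varepsilon,m,z_{\bar\varepsilon}$ is a copy of $l_3$ for every $\varepsilon$.

Let $\varepsilon$ be constantly $a$, and let $\varepsilon'$ differ from $\varepsilon$ exactly at $i$. At $(i,i')$ the choices $\varepsilon,\bar\varepsilon,\varepsilon',\bar\varepsilon'$ are $(a,a),(b,b),(b,a),(a,b)$. Any two of the four sets $A_\varepsilon,A_{\bar\varepsilon},A_{\varepsilon'},A_{\bar\varepsilon'}$ thus differ in their $i$-th or $i'$-th element, and since $i,i'\in I_J$ the points $z_\varepsilon,z_{\bar\varepsilon},z_{\varepsilon'},z_{\bar\varepsilon'}$ have four different colors. The color of $m$ is at most one of these. Therefore $m$ forms a rainbow copy of $l_3$ with one of the pairs $\{z_\varepsilon,z_{\bar\varepsilon}\}$, $\{z_{\varepsilon'},z_{\bar\varepsilon'}\}$,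 a contradiction.
\end{proof}

If only one position matters, the argument guarantees only two colors at the ends, and $m$ could share one of them. So this case has to be treated differently: we will hide the single position that matters.

\subsection{Hiding the sensitive site}

Let $|J|\le38$. If $I_J=\{i\}$, let $s(J)\in[k]$ be the site to which the $i$-th entry of $W_J$ belongs; we call it the \emph{sensitive site} of $J$. If $I_J=\emptyset$, then $s(J)$ is undefined. Two points with $D$-set $J$ have the same color if $s(J)$ is undefined or if they agree on site $s(J)$, since in the latter case the coordinate carrying the $i$-th entry of $W_J$ is the same for both. In particular, \emph{all} points with $D$-set $J$ have the same color if $s(J)\in J$, because the state $D$ has only one form. The danger is a sensitive site in state $T$: the color may then depend on which of the two forms $(t,0)$, $(0,t)$ occurs there, and both forms occur in Lemma~\ref{lem:gadget}. The next lemma removes this danger on a large set of sites: a sensitive site outside $J$ would have to be singled out by $J$, and homogeneity rules this out.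

\begin{lemma}\label{lem:hide}
There is a set $K_0\subseteq[k]$ with $|K_0|=g$ such that for every $J\subseteq K_0$ with $|J|\le38$, either $s(J)$ is undefined or $s(J)\notin K_0\setminus J$.
\end{lemma}

\begin{proof}
For $0\le j\le38$ color each set $E=\{\eta_1<\dots<\eta_{j+1}\}\subseteq[k]$ by the $0/1$-vector of length $j+1$ whose $i$-th entry is $1$ if and only if $s(E\setminus\{\eta_i\})$ is defined and equal to $\eta_i$. By the choice of $k$ there is a $g$-subset $K_0$ such that for each $j$ all $(j+1)$-subsets of $K_0$ have the same vector. We show that all these vectors are zero; this is the assertion, since for $h\in K_0\setminus J$ we may take $E=J\cup\{h\}$.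

Suppose that for some $j$ the $i$-th entry of the common vector is $1$, where $1\le i\le j+1$. As $g\ge40$, we can take $h_1<\dots<h_{j+2}$ in $K_0$. Let $J=\{h_1,\dots,h_{j+2}\}\setminus\{h_i,h_{i+1}\}$. Then $h_i$ is the $i$-th smallest element of $J\cup\{h_i\}$, and $h_{i+1}$ is the $i$-th smallest element of $J\cup\{h_{i+1}\}$. Hence $s(J)=h_i$ and $s(J)=h_{i+1}$, which is absurd.
\end{proof}

Fix $K_0$ as in the lemma. From now on, among the points considered in Section~\ref{sec:gadget}, we use only those that are $(t,0)$ on all sites outside $K_0$. Let $J\subseteq K_0$ with $|J|\le38$. All such points with $D$-set $J$ have the same color: $s(J)$ is undefined, or lies in $J$, or lies outside $K_0$, and in the last case all these points agree on site $s(J)$. Call this color $\chi(J)$. The points in Lemma~\ref{lem:gadget} are of this form if $J,P,Q\subseteq K_0$, so we obtain: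
\begin{equation}\label{eq:Rprime}
\begin{minipage}{0.82\textwidth}
if $J,P,Q\subseteq K_0$ are pairwise disjoint, $|P|+|Q|=12$, and $|J\cup P|,|J\cup Q|\le38$, then $\{\chi(J),\chi(J\cup P),\chi(J\cup Q)\}$ has exactly two elements.
\end{minipage}
\end{equation}

\subsection{Only the size of the \boldmath$D$-set matters}

It remains to pass to a set of sites on which $\chi(J)$ depends only on $|J|$. The number of colors is still not bounded, so we use canonical sets once more. Their types are excluded by exchanging blocks of six sites: six, because two such blocks together have the twelve sites needed in \eqref{eq:Rprime}. This works only for sets with at least six elements, which is enough.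

\begin{lemma}\label{lem:size}
There is a set $H\subseteq K_0$ with $|H|=114$ such that for each $6\le j\le38$ all $j$-subsets of $H$ have the same value of $\chi$.
\end{lemma}

\begin{proof}
By the choice of $g$ there is $H=\{h_1<\dots<h_{114}\}\subseteq K_0$ which, for each $6\le j\le38$, is canonical for $\chi$ on $j$-subsets, with some type $I'_j\subseteq[j]$. We show that $I'_j=\emptyset$.

Suppose $\rho\in I'_j$. Choose $R\subseteq[j]$ with $|R|=6$ and $\rho\in R$. Let
\[
J=\{h_{3i}:i\in[j]\setminus R\},\qquad P_a=\{h_{3i-3+a}:i\in R\}\quad(a=1,2,3).
\]
All indices are at most $3\cdot38=114$. The sets $J,P_1,P_2,P_3$ are pairwise disjoint, $|J|=j-6$ and $|P_a|=6$. For each $i\in[j]$ the $i$-th smallest element of $J\cup P_a$ lies in $\{h_{3i-2},h_{3i-1},h_{3i}\}$, and for $i=\rho$ it is $h_{3\rho-3+a}$. So the $\rho$-th elements are different for $a=1,2,3$, and since $\rho\in I'_j$ the colors $\chi(J\cup P_1),\chi(J\cup P_2),\chi(J\cup P_3)$ are pairwise different. At most one of them equals $\chi(J)$. Hence there are two indices $a\ne b$ for which the set $\{\chi(J),\chi(J\cup P_a),\chi(J\cup P_b)\}$ has three elements. As $|P_a|+|P_b|=12$ and $|J\cup P_a|=|J\cup P_b|=j\le38$, this contradicts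 \eqref{eq:Rprime}.
\end{proof}

\subsection{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $H$ be as in Lemma~\ref{lem:size}. For $0\le j\le32$ let $f(j)$ be the common value of $\chi$ on the $(j+6)$-subsets of $H$. Let $j\ge0$ and $0\le p\le12$ with $j+12\le32$. Choose pairwise disjoint $J,P,Q\subseteq H$ of sizes $j+6,\ p,\ 12-p$. Then $|J\cup P|$ and $|J\cup Q|$ are at most $j+18\le38$, and \eqref{eq:Rprime} says that $\{f(j),f(j+p),f(j+12-p)\}$ has exactly two elements. So $f$ satisfies \eqref{eq:R}, contradicting Lemma~\ref{lem:num}. Hence $\mathbb E^{n_0}$ has no avoiding coloring.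
\end{proof}

\begin{thebibliography}{9}

\bibitem{ER}
Erd\H os and Rado, \emph{A combinatorial theorem}, J. London Math. Soc. \textbf{25} (1950).

\bibitem{MP}
Isabel McGuigan and Katherine Pan, \emph{Bipartite and Euclidean Gallai-Ramsey Theory}, arXiv:2410.07634 (2024).

\end{thebibliography}

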